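# Deterministic dynamic Split Completion: degree partitions, power sums and a $2^{\mathcal O(\sqrt k)}$ search

## 1. Split graphs, completions and dynamic data structures

All graphs are simple and undirected, on the vertex set $V=\{1,\dots,n\}$ with $n\ge 2$. We write $d(v)$ for the degree of $v$, $N(v)$ for its neighborhood and $N[v]=N(v)\cup\{v\}$. For $P\subseteq V$, $e(P)$ and $\bar e(P)$ are the numbers of edges and of non-edges inside $P$. For disjoint $P,Q$, $e(P,Q)$ is the number of edges between them. Logarithms are to base $2$.

**Definition 1 (split graph).** A graph is a *split graph* if its vertex set can be partitioned into a clique $C$ and an independent set $I$. Either part may be empty.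

*Example.* The path $a\,b\,c\,d$ is split, with $C=\{b,c\}$ and $I=\{a,d\}$. The graph $2K_2$ with edges $ab$, $cd$ is not split: a clique contains no vertex of one of the two edges, and then both ends of that edge would have to be in $I$.

**Definition 2 (Split Completion).** Given $G$ and an integer $k\ge 0$: can one add at most $k$ edges to $G$ so that the result is a split graph? In *Split Edge Deletion* one may instead delete at most $k$ edges.

*Example.* For $2K_2$, adding $ac$ gives the path $b\,a\,c\,d$, which is split. So the answer is "yes" exactly for $k\ge1$.

We use the following reformulation all the time.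

**Observation 1.** At most $k$ edges can be added to $G$ to make it split if and only if there is a partition $V=C\uplus I$ with $I$ independent in $G$ and $\bar e(C)\le k$. Hence the minimum number of added edges is
$$\mathrm{opt}=\min\{\bar e(C): V=C\uplus I,\ I\text{ independent in }G\}.$$

*Proof.* If $(C,I)$ is a split partition of the completed graph, then $I$ is independent in that graph, hence in $G$, and all non-edges of $G$ inside $C$ were added. Conversely, given $(C,I)$, add exactly the non-edges inside $C$. $\square$

We call a pair $(C,I)$ as in Observation 1 a *solution* of cost $\bar e(C)$.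

*Three values by hand.*

- $C_5$ with cyclic order $1,2,3,4,5$: an independent set has at most two vertices. For $I=\{1,3\}$ we get $C=\{2,4,5\}$, which has two non-edges, and all independent pairs look alike by symmetry. If $|I|=1$, then $C$ induces a path on four vertices, with $6-3=3$ non-edges; if $I=\emptyset$ the cost is $5$. So $\mathrm{opt}=2$.
- Two disjoint triangles: $I$ contains at most one vertex of each, so $C$ contains at least two of each, and the cost is at least $2\cdot 2=4$. This is attained, so $\mathrm{opt}=4$.
- $K_t+K_2$ (disjoint union, $t\ge3$, the $K_2$ being $xy$): $C$ contains at least $t-1$ clique vertices and at least one of $x,y$, so the cost is at least $t-1$. Taking $I=\{v,y\}$ with $v$ in the clique attains it. So $\mathrm{opt}=t-1$.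

**Definition 3 (fully dynamic data structure).** The graph starts edgeless. It is then changed by *updates*, each inserting or deleting one edge. The parameter $k$ is fixed at initialization. After each update the structure must hold the current answer. Its *worst-case* update time is a bound on every single update. It has *amortized* update time $\tau$ if any sequence of $q$ updates takes total time at most $q\tau$ beyond the initialization time.

*Example.* A binary counter that is incremented may flip $\Theta(\log q)$ bits at once. But over $q$ increments from $0$, bit $i$ flips at most $q/2^i$ times, so fewer than $2q$ flips occur. The worst-case cost is logarithmic, the amortized cost at most $2$. A worst-case bound is always an amortized bound.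

A *deterministic* structure uses no random bits, and ours will always be correct. The model is the word RAM with $\Theta(\log n)$-bit words. Since adding $\binom n2$ edges is never necessary, replacing $k$ by $\min\{k,\binom n2\}$ changes neither the answers nor $\mathrm{opt}$, so we assume $k\le\binom n2$. Integers longer than a word are handled by schoolbook arithmetic; every integer below has $(k+1)^{\mathcal O(1)}\cdot\mathcal O(\log n)$ bits. *Poly time* means time $((k+1)\log n)^{\mathcal O(1)}$.

## 2. Derandomizing Split Completion: the problem and the theorems

The following is known. There is a randomized data structure that maintains the answer to Split Completion for $(G,k)$ in a fully dynamic graph. It is initialized on an edgeless $n$-vertex graph, with an accuracy parameter $d\in\mathbb N$, in time $k^{\mathcal O(1)}\cdot d^2\cdot n\cdot(\log n)^{\mathcal O(1)}$. Its amortized update time is $5^k\cdot k^{\mathcal O(1)}\cdot d^2\cdot(\log n)^{\mathcal O(1)}$, and at all times the reported answer is correct with probability at least $1-\mathcal O(n^{-d})$. The question comes from Konrad Majewski, Michał Pilipczuk, Anna Zych-Pawlewicz, "Parameterized dynamic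 data structure for Split Completion", arXiv:2402.08816 (2024):

*Can this be derandomized? Is there a deterministic structure, always correct, with initialization time $n\cdot(k\log n)^{\mathcal O(1)}$ and amortized update time $2^{\mathcal O(k)}(\log n)^{\mathcal O(1)}$?*

The answer is yes, with room to spare.

**Theorem 1.** There is a deterministic data structure that maintains the answer to Split Completion for $(G,k)$ under edge insertions and deletions and is always correct. It is initialized on an edgeless $n$-vertex graph in time $n\cdot((k+1)\log n)^{\mathcal O(1)}$. Its worst-case update time is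
$$2^{\sqrt{8k}}\cdot((k+1)\log n)^{\mathcal O(1)}\subseteq 2^{\mathcal O(\sqrt k)}(\log n)^{\mathcal O(1)}.$$
When the answer is "yes", it also maintains the minimum number of added edges and an optimal set of edges to add.

**Theorem 2.** The same bounds hold for Split Edge Deletion, also starting from an edgeless graph.

For the third statement recall the Exponential Time Hypothesis (ETH): for some $\delta>0$, 3-SAT with $N$ variables cannot be solved in time $2^{\delta N}N^{\mathcal O(1)}$.

**Theorem 3.** Unless ETH fails, no deterministic data structure for Split Completion (initialized edgeless) has initialization time and amortized update time both bounded by $2^{o(\sqrt k)}n^{\mathcal O(1)}$.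

The inclusion in Theorem 1 holds because $\ln(1+k)\le\sqrt k$: at $k=0$ both sides are $0$, and the derivative of $\sqrt x-\ln(1+x)$ is $\frac{(1-\sqrt x)^2}{2\sqrt x(1+x)}\ge0$. So $(k+1)^{\mathcal O(1)}=2^{\mathcal O(\sqrt k)}$.

## 3. The degree partition and its defect

Solutions $(C,I)$ are hard to follow through updates. We therefore look for a partition that is easy to follow and is close to a solution whenever a cheap one exists. Degrees supply it.

Order $V$ as $v_1,\dots,v_n$ by non-increasing degree, ties broken by label, and write $d_i=d(v_i)$. Put
$$m=\max\{i: d_i\ge i-1\}\ge1,\qquad A=\{v_1,\dots,v_m\},\qquad B=V\setminus A,\qquad \sigma=\bar e(A)+e(B).$$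
We call the non-edges inside $A$ and the edges inside $B$ the *defects*; $\sigma$ counts them.

*Example.* In $C_5$ all degrees are $2$, so $m=3$, $A=\{1,2,3\}$, $B=\{4,5\}$. The defects are the non-edge $13$ and the edge $45$, so $\sigma=2$.

**Lemma 1 (cf. Hammer–Simeone).** $\sigma=\min_{(P,Q)}(\bar e(P)+e(Q))$ over all partitions $V=P\uplus Q$. Hence $\sigma\le\mathrm{opt}$, and if $\sigma>k$ the answer is "no".

*Proof.* **Step 1: the sum depends on few things.** Let $|P|=p$. Counting degrees, $\sum_{P}d=2e(P)+e(P,Q)$ and $\sum_Qd=2e(Q)+e(P,Q)$. The terms $e(P,Q)$ cancel, and
$$\bar e(P)+e(Q)=\tfrac{p(p-1)}2-e(P)+e(Q)=\tfrac12\Big(p(p-1)-\sum_Pd+\sum_Qd\Big).$$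
For fixed $p$ this is smallest when $P$ collects the largest degrees, so it is at least
$$f(p):=\tfrac12\Big(p(p-1)-\sum_{i\le p}d_i+\sum_{i>p}d_i\Big),$$
with equality for $P=\{v_1,\dots,v_p\}$.

**Step 2: optimize over $p$.** We have $f(p)-f(p-1)=(p-1)-d_p$. The sequence $d_p-(p-1)$ is strictly decreasing, so this difference is $\le0$ exactly for $p\le m$. Thus $f$ is minimum at $p=m$, where it equals $\bar e(A)+e(B)=\sigma$.

**Step 3: compare with solutions.** A solution $(C,I)$ has $e(I)=0$, so its cost is $\bar e(C)+e(I)\ge\sigma$. $\square$

**The case $k=0$.** If $\sigma=0$, then $(A,B)$ is a split partition; if $\sigma>0$, Lemma 1 says no. So $G$ is split if and only if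
$$\sigma=\tfrac12\Big(m(m-1)-\sum_{i\le m}d_i+\sum_{i>m}d_i\Big)=0,$$
and degrees alone decide.

**The case $k=1$.** Degrees no longer suffice. The graphs $K_3+K_2$ and $P_5$ both have degree sequence $(2,2,2,1,1)$, with $m=3$ and $\sigma=\frac12(6-6+2)=1$. We computed $\mathrm{opt}(K_3+K_2)=2$. For the path $a\,b\,c\,d\,e$ the set $I=\{a,c,e\}$ leaves $C=\{b,d\}$ of cost $1$. So the answers for $k=1$ differ: one must know *where* the defects are and how they attach to the rest. The gap between $\sigma$ and $\mathrm{opt}$ can be arbitrarily large: $K_t+K_2$ has $\sigma=1$ and $\mathrm{opt}=t-1$.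

The partition itself is stable.

**Lemma 2.** One edge update changes $m$ by at most $1$ and changes $A$ by at most $5$ elements.

*Proof.* Consider inserting $xy$; deletion is the reverse. Let primes denote values after the insertion.

**Step 1: $m$.** Each degree grows by $0$ or $1$, and the $i$-th largest value is the maximum over $i$-sets of their minimum, so $d_i\le d_i'\le d_i+1$. Hence $m'\ge m$. If $m'\ge m+2$, then $d'_{m+2}\ge m+1$, so $d_{m+1}\ge d_{m+2}\ge m$, contradicting the maximality of $m$. So $m'\in\{m,m+1\}$.

**Step 2: $A$.** Let $L=V\setminus\{x,y\}$. The relative order of $L$ is unchanged. Since $A$ is a prefix of the whole order and at most two of its elements are outside $L$, the set $A\cap L$ is a prefix of $L$, of length in $[m-2,m]$ before and in $[m'-2,m']$ after. Both lengths lie in $[m-2,m+1]$, so the two prefixes differ in at most $3$ elements. Adding $x,y$ gives at most $5$. $\square$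

Step 2 also tells us where to look. For an insertion, the vertices of $L$ that change side have rank between $m-1$ and $m+1$ within $L$. For a deletion, $m'\in\{m-1,m\}$, the lengths lie in $[m-3,m]$ and the ranks between $m-2$ and $m$. A vertex of rank $r$ in $L$ has position between $r$ and $r+2$ in the whole order. So all vertices that change side are among $x$, $y$ and the vertices at positions $m-2,\dots,m+3$ of the new order, where $m$ is the old value.

## 4. Why a list of defects cannot simply be maintained

The sensible plan is now: maintain $(A,B)$ and an explicit list of all defects, and compute the answer from the list when it is short. By Lemma 2 only a few vertices move per update. But a moving vertex can carry many defects.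

*Example.* Take $K_{t,t}$, $t\ge3$, with the odd labels in $\{1,\dots,2t\}$ on one side and the even ones on the other. All degrees are $t$, so $m=t+1$ and $A=\{1,\dots,t+1\}$. Delete the edge $12$. Now $2t-2\ge t+1$ vertices have degree $t$ and the vertices $1,2$ come last, so $m$ stays $t+1$ and $A$ becomes $\{3,\dots,t+3\}$. The vertex $t+2$ is new in $A$ and is non-adjacent to all vertices of its parity in $\{3,\dots,t+1\}$, which are at least $\lfloor (t-1)/2\rfloor$ vertices. So the list gains that many entries. Reinserting $12$ removes them. Alternating the two updates costs $\Omega(n)$ list changes each time, so amortization does not help.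

One may object that $\sigma$ is huge here, and that the list is only needed when $\sigma\le k$. But then it must be produced from nothing when $\sigma$ falls to $k$ or below, and even a small change is hard to read off.

*Example.* Let $Q=\{1,\dots,t\}$ with $t\ge 2$ be a clique, fix $q\in Q$, and let $w=t+1$, $x=t+2$, $p=t+3$. Join $w$ to $Q\setminus\{q\}$ and $q$ to $p$. Every vertex of $Q$ has degree $t$, and $d(w)=t-1$, $d(p)=1$, $d(x)=0$. So $m=t$, $A=Q$, $\sigma=0$. Insert $wx$. Now the $t+1$ vertices of $Q\cup\{w\}$ have degree $t$ and $x,p$ have degree $1$, so $m=t+1$, $A=Q\cup\{w\}$, and there is exactly one defect, the non-edge $wq$.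

To find $q$ one must compare $N(w)$ with $A$. Both have about $n$ elements, while their difference has three: $N(w)\setminus A=\{x\}$ and $A\setminus N(w)=\{q,w\}$. This is the exact sticking point: *find the small symmetric difference of two large dynamic sets, deterministically and in poly time.*

If there were only a single unknown element, subtracting the sum of one set from the sum of the other would reveal it. For several elements one uses several power sums. Power sums are linear, so they are cheap to keep up to date even when the sets described are large and change a lot.

## 5. Recovering a sparse function from its power sums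

For $f:\{1,\dots,n\}\to\mathbb Z$ the $j$-th *power sum* is $\mu_j=\sum_uf(u)u^j$.

*Example.* Let $f(2)=1$, $f(5)=-1$ and $f=0$ elsewhere. Then $(\mu_0,\mu_1,\mu_2,\mu_3)=(0,-3,-21,-117)$. Can we see $\{2,5\}$ in these numbers? If $\Lambda(x)=x^2+\lambda_1x+\lambda_0$ vanishes at $2$ and $5$, then $\sum_uf(u)u^j\Lambda(u)=0$ for $j=0,1$. This reads
$$0\cdot\lambda_0-3\lambda_1=21,\qquad -3\lambda_0-21\lambda_1=117,$$
so $\lambda_1=-7$, $\lambda_0=10$ and $\Lambda=x^2-7x+10=(x-2)(x-5)$.

Recall two textbook facts. First, for distinct numbers $u$, the $t\times r$ Vandermonde matrix $(u^i)_{0\le i<t}$ with $r$ columns has rank $\min(t,r)$. Second, Descartes' rule of signs: the number of positive roots of a real polynomial, with multiplicity, is at most the number of sign variations in its sequence of nonzero coefficients.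

**Lemma 3.** Let $f:\{1,\dots,n\}\to\mathbb Z$ have $|f|\le n^{\mathcal O(1)}$ and support of size at most $s$, and let $\mu_j=\sum_uf(u)u^j$ for $0\le j<2s$. The support of $f$ can be computed deterministically from $(\mu_j)$ in time $((s+1)\log n)^{\mathcal O(1)}$.

*Proof.* Let $S$ be the support, $r=|S|$, and $H_t=(\mu_{i+j})_{0\le i,j<t}$ for $t\le s$.

**Step 1: find $r$.** With $U_t=(u^i)_{0\le i<t,\,u\in S}$ we have $H_t=U_t\,\mathrm{diag}(f|_S)\,U_t^{\top}$, since the $(i,j)$ entry of the right side is $\sum_{u\in S}u^if(u)u^j$. As $r\le s$, the matrix $U_s$ has rank $r$: it is injective, $U_s^{\top}$ is surjective, and the diagonal matrix is invertible because $f\ne0$ on $S$. So $r=\operatorname{rank}H_s$. For $t=r$ the square matrix $U_r$ is invertible, and therefore $H_r$ is invertible.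

(In the example $H_1=(0)$ is singular although $f\neq0$: values of opposite sign cancel. So one takes the rank of the full matrix $H_s$, not the first vanishing minor.)

**Step 2: find the polynomial with root set $S$.** Let $\Lambda(x)=\prod_{u\in S}(x-u)=x^r+\sum_{i<r}\lambda_ix^i$. From $\sum_uf(u)u^j\Lambda(u)=0$ we get
$$\sum_{i<r}\lambda_i\mu_{i+j}=-\mu_{r+j}\qquad(0\le j<r).$$
Only $\mu_0,\dots,\mu_{2r-1}$ occur, and $2r-1<2s$. The matrix is $H_r$, so the solution is unique and gives $\Lambda$. The $\mu_j$ have $\mathcal O((s+1)\log n)$ bits, and ranks and rational linear systems are computed in time polynomial in the bit size (fraction-free Gaussian elimination, Edmonds/Bareiss).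

**Step 3: count roots above a threshold.** Claim: if a polynomial $p$ has only real roots, its number of positive roots *equals* its number $V(p)$ of sign variations. Dividing by a power of $x$, assume $p(0)\ne0$. Consider two consecutive nonzero coefficients, at exponents $i<j$. They contribute at most $1$ to each of $V(p(x))$ and $V(p(-x))$. If $j-i=1$, they contribute to exactly one of the two. In all cases the total contribution is at most $j-i$. Summing, $V(p(x))+V(p(-x))\le\deg p$. By Descartes' rule the two terms bound the numbers of positive and of negative roots from above, and these numbers sum to $\deg p$ because all roots are real and nonzero. So both bounds are equalities.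

All $r$ roots of $\Lambda$ are distinct integers in $[1,n]$. For an integer $a$, the roots of $\Lambda(x+a)$ are $u-a$ for $u\in S$, so $\#\{u\in S:u>a\}$ is the number of sign variations of the coefficients of $\Lambda(x+a)$.

**Step 4: read off $S$.** The $i$-th largest root is
$$\min\{a\in\{0,\dots,n\}:\#\{u\in S:u>a\}\le i-1\},$$
because at the $i$-th largest root the count is $i-1$, and for any smaller $a$ it is at least $i$. The count is non-increasing in $a$, so binary search finds each root with $\mathcal O(\log n)$ evaluations. $\square$

*Example, continued.* $\Lambda(x+3)=x^2-x-2$ has one sign variation, and exactly one of $2,5$ exceeds $3$.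

## 6. The maintained power sums

Fix $s=4k+4$; all later uses of Lemma 3 have supports of at most this size. The structure maintains:

- a balanced search tree of the edges (adjacency queries in $\mathcal O(\log n)$), the degrees, an order-statistic tree for $v_1,\dots,v_n$, the number $m$, and membership bits for $A$;
- for every $v$ and $0\le j<2s$: $T_j(v)=\sum_{u\in N(v)}u^j$;
- for $0\le j<2s$: $W_j=\sum_{v\in A}T_j(v)$, $\alpha_j=\sum_{v\in A}v^j$, and $\beta_j=\sum_{v\in B}d(v)v^j$.

**Initialization.** For the edgeless graph, $d_i=0\ge i-1$ only for $i=1$, so $m=1$ and $A=\{1\}$. All $T_j,W_j,\beta_j$ are $0$ and $\alpha_j=1$. This takes time $n((k+1)\log n)^{\mathcal O(1)}$. The initial answer is "yes" with $\mathrm{opt}=0$ and nothing to add.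

**Update of an edge $xy$.** The purpose is to restore all values in worst-case poly time. The sign is $+$ for insertion and $-$ for deletion.

First change the graph while keeping the *old* partition. Change $T_j(x)$ by $\pm y^j$ and $T_j(y)$ by $\pm x^j$. Change $W_j$ by $\pm y^j$ if $x\in A$, and by $\pm x^j$ if $y\in A$. Change $\beta_j$ by $\pm x^j$ if $x\in B$, and by $\pm y^j$ if $y\in B$. Update the edge tree and the degrees, and reposition $x,y$ in the order.

Next change the partition. By Lemma 2 the new $m$ is the largest $i$ among three candidates with $d_i\ge i-1$. Check $x$, $y$ and the positions listed after Lemma 2; at most $5$ vertices change side. For each $v$ entering $A$, add $T_j(v)$ to $W_j$ and $v^j$ to $\alpha_j$, and subtract $d(v)v^j$ from $\beta_j$. For each $v$ leaving $A$ do the opposite.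

So there are $\mathcal O(s)$ operations on integers of $\mathcal O((s+1)\log n)$ bits, however many defects have changed. This is where the obstacle of Section 4 disappears.

**Locating the defects.** For $u\in V$ put
$$z_u=(m-1)\mathbf 1_A(u)+d(u)\mathbf 1_B(u)-|N(u)\cap A|=\begin{cases}|A\setminus N[u]|&u\in A,\\ |N(u)\cap B|&u\in B.\end{cases}$$
So $z_u\ge0$ counts the defects at $u$, and $\sum_uz_u=2\sigma$. Exchanging the order of summation, $\sum_u|N(u)\cap A|u^j=\sum_{v\in A}\sum_{u\in N(v)}u^j=W_j$. Hence
$$\sum_uz_uu^j=(m-1)\alpha_j+\beta_j-W_j\qquad(0\le j<2s).\tag{1}$$
All power sums of $z$ are available. For $j=0$ we obtain $\sigma=\frac12((m-1)\alpha_0+\beta_0-W_0)$. If $\sigma>k$, answer "no", by Lemma 1.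

*Example.* In the second example of Section 4, after inserting $wx$, only $z_q=z_w=1$ are nonzero, and (1) for $j=1$ yields $q+w$.

**From now on $\sigma\le k$.** The support of $z$ has size at most $2\sigma\le2k\le s$, so Lemma 3 computes it in poly time. Put
$$A_1=\{u\in A:z_u>0\},\quad A_0=A\setminus A_1,\quad B_1=\{u\in B:z_u>0\},\quad B_0=B\setminus B_1.$$
Each vertex of $A_0$ is adjacent to all other vertices of $A$, and each vertex of $B_0$ is isolated in $G[B]$. All non-edges inside $A$ lie in $A_1$, and all edges inside $B$ lie in $B_1$. So $\mathcal O(k^2)$ adjacency queries list all defects and give all values $z_u$. Put $a=\bar e(A)$. Then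
$$a+e(B)=\sigma\le k,\qquad |A_1|\le2a\le2k,\qquad |B_1|\le2e(B)\le 2k,\qquad z_u\le\sigma\le k.\tag{2}$$

For $v\in A$ let $b(v)=|N(v)\cap B|$. Since $|N(v)\cap A|=m-1-z_v$,
$$b(v)=d(v)-(m-1)+z_v.\tag{3}$$
For $v\in A_0$ this is $d(v)-m+1$, so on $A_0$ the number $b(v)$ is monotone in the degree.

## 7. Solutions near the degree partition

A solution $(C,I)$ is described by what it moves: $X=A\cap I$ and $Y=B\cap C$. The search must choose $X$ and $Y$ from few candidates. The set $A_1$ is small, but $A_0$ may have about $n$ elements, and it cannot be ignored.

*Example.* For $2K_2$ with edges $12$ and $34$ we have $m=2$, $A=\{1,2\}$, $B=\{3,4\}$, $\sigma=1$, and $A_1=\emptyset$. With $X=\emptyset$ we must put $3$ or $4$ into $C$, at cost at least $2$. With $X=\{2\}$ and $Y=\{3\}$ we get $C=\{1,3\}$, at cost $1=\mathrm{opt}$. So vertices of $A_0$ must be tried.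

Two facts help. At most one vertex of $A_0$ can be in $X$, since $A_0$ is a clique. And moving $v\in A_0$ into $I$ only pays if $v$ has fewer neighbors in $B$ than $|Y|$, whereas all but $k$ vertices of $A\setminus X$ must be adjacent to all of $Y$. By (3), this forces $v$ to have nearly the smallest degree in $A_0$. The next lemma makes this precise and also bounds $|Y|$.

Let $y^*$ be the largest integer with $\binom{y^*}2\le k+e(B)$. Since $\binom{y}2\ge\frac{(y-1)^2}2$ for $y\ge1$,
$$y^*\le1+\sqrt{2(k+e(B))}\le1+2\sqrt k.\tag{4}$$
Let $R$ be the set of the last $\min(k+1,|A_0|)$ vertices of $A_0$ in the order $v_1,v_2,\dots$; these have the smallest degrees.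

**Lemma 4.** Suppose $\sigma\le k$ and $\mathrm{opt}\le k$. Then some optimal $(C,I)$, with $X:=A\cap I$ and $Y:=B\cap C$, satisfies:

1. $X=\emptyset$, or $X=\{v\}$ with $v\in R$, or $X$ is a nonempty independent subset of $A_1$;
2. $Y=S\cup Z$, where $S=N(X)\cap B$ and $Z$ is an inclusion-minimal vertex cover of $G[B\setminus S]$;
3. $|Y|\le y^*$.

*Proof.* Among optimal $(C,I)$ choose one minimizing $|X|$ and, subject to that, minimizing $|Y|$.

**Part 3: $Y$ is small because it is almost both a clique and an independent set.** $G[Y]$ has at most $e(B)$ edges because $Y\subseteq B$, and at most $\bar e(C)=\mathrm{opt}\le k$ non-edges because $Y\subseteq C$. So $\binom{|Y|}2\le k+e(B)$, that is, $|Y|\le y^*$.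

**Part 2: $Y$ is determined by $X$ and a minimal cover.** Since $I\supseteq X$ is independent, no vertex of $N(X)\cap B$ is in $I$, so $S\subseteq Y$. Let $Z=Y\setminus S$. As $B\setminus Y\subseteq I$ is independent, every edge of $G[B\setminus S]$ has an end in $Y$, hence in $Z$. So $Z$ is a vertex cover of $G[B\setminus S]$. Suppose $Z\setminus\{y\}$ were also a vertex cover of it for some $y\in Z$. Then $B\setminus(Y\setminus\{y\})=(B\setminus S)\setminus(Z\setminus\{y\})$ is independent, and it is disjoint from $N(X)$ because $S\subseteq Y\setminus\{y\}$. So $I\cup\{y\}$ is independent. The pair $(C\setminus\{y\},I\cup\{y\})$ has no larger cost, the same $X$ and a smaller $|Y|$, a contradiction.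

**Part 1: which $X$ are possible.** $X\subseteq I$ is independent. If $X\subseteq A_1$, we are done. Otherwise $X$ contains some $v\in A_0$. As $v$ is adjacent to all of $A\setminus\{v\}$, we have $X=\{v\}$, and $N(v)\cap B=S\subseteq Y$ by part 2.

*First, $b(v)<|Y|$.* If $N(v)\cap B=Y$, then $v$ is adjacent to every vertex of $C=(A\setminus\{v\})\cup Y$. So $(C\cup\{v\},I\setminus\{v\})$ has the same cost and smaller $|X|$, a contradiction.

*Second, few vertices have small $b$.* Each $u\in A\setminus\{v\}$ with a non-neighbor in $Y$ contributes its own non-edge between $A\setminus\{v\}$ and $Y$, inside $C$. So there are at most $k$ such $u$. All other $u\in A\setminus\{v\}$ satisfy $b(u)\ge|Y|>b(v)$.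

*Third, translate to degrees.* So at most $k$ vertices $u\in A_0\setminus\{v\}$ have $b(u)\le b(v)$, which by (3) means $d(u)\le d(v)$. All vertices of $A_0$ after $v$ in the order have $d(u)\le d(v)$. Hence at most $k$ vertices of $A_0$ follow $v$, that is, $v\in R$. $\square$

## 8. The search in time $2^{\sqrt{8k}}$ and the proof of Theorem 1

This computation is run after every update with $\sigma\le k$.

**Step 1: neighborhoods of the candidates.** We need $N(v)\cap B$ for the vertices that may lie in $X$. Scan the order backwards from position $m$, skipping the at most $2k$ vertices of $A_1$, until $k+1$ vertices of $A_0$ are found or the order is exhausted. This yields $R$ in at most $3k+1$ steps. Now $|A_1\cup R|\le3k+1$. For each $v\in A_1\cup R$ with $b(v)\le y^*$, where $b(v)$ comes from (3), apply Lemma 3 to $f=\mathbf 1_{N(v)}-\mathbf 1_A$. Its power sums are $T_j(v)-\alpha_j$. Its support is $(N(v)\cap B)\cup(A\setminus N(v))$. Since $A\setminus N(v)$ consists of $v$ and $z_v$ further vertices, by (2) and (4) the support has size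
$$b(v)+z_v+1\le y^*+k+1\le2\sqrt k+k+2\le 2k+3\le s,$$
using $2\sqrt k\le k+1$. Intersect the support with $B$ to get $N(v)\cap B$.

**Step 2: enumerate $X$.** Trying all subsets of $A_1$ would cost $2^{2a}$; we do better by degeneracy. Let $\overline H$ be the complement of $G[A_1]$. It has $a$ edges and at most $2k$ vertices, and the independent sets of $G[A_1]$ are the cliques of $\overline H$. Repeatedly remove a vertex of minimum degree. If its degree at removal is $\delta$, the current graph has at least $\delta+1$ vertices, all of degree at least $\delta$, so it has at least $\delta(\delta+1)/2$ edges. Thus $\delta(\delta+1)/2\le a$ and $\delta\le\sqrt{2a}$. Every nonempty clique consists of its first removed vertex and a subset of that vertex's at most $\sqrt{2a}$ later neighbors. So all nonempty independent subsets of $A_1$ are among at most $2k\cdot2^{\sqrt{2a}}$ sets; test each for independence. Add $X=\emptyset$ and $X=\{v\}$ for $v\in R$. In total there are at most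
$$2k\cdot2^{\sqrt{2a}}+1+(k+1)\le(3k+2)2^{\sqrt{2a}}$$
candidates.

**Step 3: enumerate $Y$.** For each $X$: if $b(v)>y^*$ for some $v\in X$, discard $X$. Otherwise compute $S=N(X)\cap B$ as the union of the sets from Step 1, and discard $X$ if $|S|>y^*$. Enumerate vertex covers of $G[B\setminus S]$, whose edges are listed explicitly, of size at most $y^*-|S|$ by branching: pick an uncovered edge and add one of its two ends. A branch is abandoned when it still has an uncovered edge and no budget. There are at most $2^{y^*}$ leaves. Every inclusion-minimal vertex cover $Z$ of size at most $y^*-|S|$ is reached: at each uncovered edge follow a branch choosing an end in $Z$. The chosen set stays inside $Z$ and grows, so this ends within the budget, at a vertex cover contained in $Z$. By minimality it equals $Z$.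

**Step 4: evaluate a pair.** For $Y=S\cup Z$ put $C=(A\setminus X)\cup Y$ and $I=X\cup(B\setminus Y)$. Then $I$ is independent, because $X$ is independent, $N(X)\cap B=S\subseteq Y$, and $Y$ covers all edges of $G[B]$. For $y\in Y$ we have $|N(y)\cap A|=d(y)-z_y$, so
$$\bar e(C)=\bar e(A\setminus X)+\Big(|Y|(m-|X|)-\sum_{y\in Y}\big(d(y)-z_y\big)+e(X,Y)\Big)+\bar e(Y).\tag{5}$$
The middle bracket is $|Y|\cdot|A\setminus X|-e(Y,A\setminus X)$. The first term of (5) comes from the list of non-edges inside $A$, and $e(X,Y)$ and $\bar e(Y)$ from $(k+1)^{\mathcal O(1)}$ adjacency queries. Let $\nu$ be the minimum cost found. Answer "yes" if and only if $\nu\le k$, and report $\nu$ in that case.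

*Example.* For $2K_2$ as in Section 7 with $X=\{2\}$, $Y=\{3\}$: the first and last terms are $0$, and the bracket is $1\cdot(2-1)-(1-1)+0=1$.

**Step 5: correctness.** Every evaluated pair is a solution, so $\nu\ge\mathrm{opt}$. If $\mathrm{opt}\le k$, take the optimal solution of Lemma 4. Its $X$ is a candidate by part 1. It is not discarded, since $b(v)\le|S|\le|Y|\le y^*$ for all $v\in X$. Its $Z$ has size $|Y|-|S|\le y^*-|S|$ and is enumerated, by parts 2 and 3. So $\nu=\mathrm{opt}$. If $\mathrm{opt}>k$, then $\nu>k$ and the answer is "no". Together with Observation 1 and, for $\sigma>k$, Lemma 1, the answer is always correct.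

**Step 6: running time.** There are at most $(3k+2)2^{\sqrt{2a}}2^{y^*}$ pairs, each handled in poly time. Since $e(B)\le k-a$, (4) gives $y^*\le1+\sqrt{2(2k-a)}$. The inequality $\sqrt p+\sqrt q\le\sqrt{2(p+q)}$ with $p=2a$, $q=4k-2a$ gives $\sqrt{2a}+\sqrt{4k-2a}\le\sqrt{8k}$. So the search takes
$$(3k+2)\,2^{\sqrt{2a}}\cdot2^{1+\sqrt{2(2k-a)}}\cdot((k+1)\log n)^{\mathcal O(1)}\le2^{\sqrt{8k}}((k+1)\log n)^{\mathcal O(1)}.$$
Everything else is poly time, and all bounds are worst case per update.

**Step 7: an optimal set of edges.** Suppose $\nu\le k$, and take the best $(X,Y)$. The edges to add are the non-edges inside $A\setminus X$ and inside $Y$, which we have explicitly, and those between $Y$ and $A\setminus X$. For the latter, for each $y\in Y$ apply Lemma 3 to $\mathbf 1_{N(y)}-\mathbf 1_A$, with power sums $T_j(y)-\alpha_j$. Its support is $(N(y)\cap B)\cup(A\setminus N(y))$. The first set has $z_y\le k$ elements. The second has at most $k$ elements in $A\setminus X$, because they give non-edges inside $C$, and at most $|X|\le\max(2k,1)$ in $X$. In total this is at most $k+k+\max(2k,1)\le s$. Intersect the support with $A$ and remove $X$. As $|Y|\le y^*$,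 this is poly time. This completes the proof of Theorem 1, and the question of Section 2 is answered affirmatively. $\blacksquare$

*Remark.* For the bound $2^{\mathcal O(k)}$ asked for in the question, Steps 2 and 3 can be replaced by cruder ones. All $X\subseteq A_1$ number at most $2^{2a}$. A minimal vertex cover of $G[B\setminus S]$ uses no isolated vertex, so $Z\subseteq B_1$, with at most $2^{2e(B)}$ choices. This gives at most $(2^{2a}+k+1)2^{2e(B)}\le(k+2)2^{2k}$ pairs. The exponent $\sqrt k$ comes from the degeneracy argument for $X$ and the bound $|Y|\le y^*$.

## 9. Edge deletion through complements: proof of Theorem 2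

The complement of a split graph is split, with clique and independent set exchanged. So $G$ can be made split by deleting at most $k$ edges if and only if $\overline G$ can be made split by adding at most $k$ edges, and an optimal set for one is an optimal set for the other.

Run the structure of Theorem 1 on $\overline G$, inserting an edge when $G$ loses one and deleting an edge when $G$ gains one. The search tree stores the edges of $G$; since the algorithm uses adjacency only through queries, adjacency in $\overline G$ is obtained by negation, and the many edges of $\overline G$ are never stored.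

The only change is the initial state, which is now $\overline G=K_n$. All degrees are $n-1$, so $m=n$, $A=V$ and $B=\emptyset$. With $P_j=\sum_{u=1}^nu^j$,
$$T_j(v)=P_j-v^j,\qquad W_j=\sum_v(P_j-v^j)=(n-1)P_j,\qquad \alpha_j=P_j,\qquad \beta_j=0.$$
These are computed in time $n((k+1)\log n)^{\mathcal O(1)}$. As a check, (1) gives $(n-1)P_j+0-(n-1)P_j=0$, as it should for a complete graph. All other parts, and hence all bounds, are unchanged. $\blacksquare$

## 10. A reduction from Vertex Cover: proof of Theorem 3

In *Vertex Cover* one is given a graph $H$ and an integer $\ell$, and asks for a set of at most $\ell$ vertices that meets every edge. For a triangle the smallest such set has two vertices. Under ETH, Vertex Cover on graphs with $N$ vertices and $M$ edges has no $2^{o(N+M)}$ algorithm (Impagliazzo–Paturi–Zane; see Cygan et al., *Parameterized Algorithms*, Thm 14.6).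

To exclude $2^{o(\sqrt k)}$ we need a reduction with $k=\mathcal O((N+M)^2)$. Let $(H,\ell)$ be an instance with $M\ge1$ and $\ell\ge 0$. Any $N-1$ vertices form a vertex cover, so we may assume $\ell\le N-2$.

**Construction.** The aim is that putting a vertex of $H$ into $C$ costs a fixed amount, so large that the few non-edges saved by edges of $H$ do not matter. Let $K=\biguplus_{h\in V(H)}K_h$ with $|K_h|=M+2$. Let $G$ consist of $H$, a clique on $K$, and all edges $hw$ with $h\in V(H)$ and $w\in K\setminus K_h$. Put
$$k=(M+2)\ell+\binom\ell2=\mathcal O((N+M)^2).$$
So each $h\in V(H)$ has exactly $M+2$ non-neighbors in $K$, and each $w\in K$ has exactly one non-neighbor in $V(H)$.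

**Claim.** $H$ has a vertex cover of size at most $\ell$ if and only if $G$ can be made split by adding at most $k$ edges.

*From a cover to a solution.* Let $Y$ be a vertex cover with $|Y|\le\ell$. Put $C=K\cup Y$ and $I=V(H)\setminus Y$. Then $I$ is independent, and $\bar e(C)\le(M+2)|Y|+\binom{|Y|}2\le k$.

*From a solution to a cover.* Let $I$ be independent with $\bar e(C)\le k$, and let $Y=C\cap V(H)$. As $K$ is a clique, $|K\cap I|\le1$.

We first show $|Y|\le\ell$. Suppose $|Y|\ge\ell+1$. There are $(M+2)|Y|$ non-edges between $Y$ and $K$. At most one vertex of $K$ is missing from $C$, and this loses at most one of them. Inside $Y$ there are at least $\binom{|Y|}2-M$ non-edges. Hence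
$$\bar e(C)\ge(M+2)|Y|-1+\tbinom{|Y|}2-M\ge(M+2)(\ell+1)-1+\tbinom{\ell+1}2-M=k+\ell+1>k,$$
where the equality uses $\binom{\ell+1}2=\binom\ell2+\ell$. This is a contradiction. So $|Y|\le\ell\le N-2$.

Next we show $K\subseteq C$. If $K\cap I=\{w\}$ with $w\in K_h$, then $w$ is adjacent to all of $V(H)\setminus\{h\}$, so $V(H)\setminus\{h\}\subseteq Y$ and $|Y|\ge N-1$, a contradiction.

So $I=V(H)\setminus Y$. It is independent in $G[V(H)]=H$, and therefore $Y$ is a vertex cover of size at most $\ell$. This proves the claim.

**Conclusion of the proof.** $G$ has $n=N+N(M+2)=(N+M)^{\mathcal O(1)}$ vertices and at most $n^2$ edges, and it is built in polynomial time. Suppose a deterministic structure had initialization time and amortized update time both bounded by $2^{o(\sqrt k)}n^{\mathcal O(1)}$. Initialize it on the edgeless graph, insert all edges of $G$, and read the answer. The total time is at most $(1+n^2)\cdot2^{o(\sqrt k)}n^{\mathcal O(1)}$. Since $\sqrt k=\mathcal O(N+M)$ and $n^{\mathcal O(1)}=2^{\mathcal O(\log(N+M))}$, this is $2^{o(N+M)}$. By the claim this decides $(H,\ell)$, contradicting ETH. $\blacksquare$
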